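# The free energy of the three-colour model with domain wall boundary conditions

## 1. Colourings, alternating sign matrices and heights

**Definition (alternating sign matrix).** An $n\times n$ matrix $(\epsilon_{ij})$ with entries in $\{0,1,-1\}$ is an alternating sign matrix (ASM) if in every row and every column the partial sums, taken from the left or from the top, are all $0$ or $1$, and the total sum is $1$. We write $A_n$ for the number of such matrices.

Example. For $n=3$ there are seven: the six permutation matrices and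
$$\begin{pmatrix}0&1&0\\1&-1&1\\0&1&0\end{pmatrix}.$$
In every ASM the first row has entries in $\{0,1\}$ (they are partial column sums) and total $1$, so it contains a single $1$. The same holds for the last row and for the first and last columns.

**Definition (height matrix).** The height matrix of an ASM is the array $h_{ij}=i+j-2\sum_{k\le i,\,l\le j}\epsilon_{kl}$ with $0\le i,j\le n$.

Neighbouring heights differ by $\pm1$, since $h_{ij}-h_{i,j-1}=1-2\sum_{k\le i}\epsilon_{kj}=\pm1$, and similarly vertically. On the boundary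
$$h_{0j}=j,\qquad h_{i0}=i,\qquad h_{nj}=n-j,\qquad h_{in}=n-i. \tag{1}$$
Conversely, let an integer array have steps $\pm1$ and boundary (1). Put $2\epsilon_{ij}=h_{i-1,j}+h_{i,j-1}-h_{i-1,j-1}-h_{ij}$. Then $\sum_{k\le i}\epsilon_{kj}=\frac12\big(1-(h_{ij}-h_{i,j-1})\big)\in\{0,1\}$, and this equals $1$ for $i=n$. Rows are treated the same way, so $(\epsilon_{ij})$ is an ASM. Height matrices are therefore exactly the integer arrays with steps $\pm1$ and boundary (1).

Example. The matrix displayed above has height matrix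
$$\begin{pmatrix}0&1&2&3\\1&2&1&2\\2&1&2&1\\3&2&1&0\end{pmatrix}.$$

**Definition (three-colouring with domain wall boundary conditions).** A three-colouring is a map $c:\{0,\dots,n\}^2\to\mathbb Z/3\mathbb Z$ such that horizontally or vertically adjacent squares have distinct colours, and whose boundary colours are (1) reduced mod $3$.

Reducing a height matrix mod $3$ gives such a colouring. Conversely, adjacent colours differ by $\pm1$ mod $3$, and around a $2\times2$ block the four signs have a sum that is even, at most $4$ in absolute value and divisible by $3$. That sum is $0$, so the colouring lifts uniquely to an integer array with steps $\pm1$ and corner value $0$. Along the boundary the lift is forced to be (1). So three-colourings, height matrices and ASMs are in bijection.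

Example. For $n=2$ the eight boundary squares are fixed and the center has four neighbours of height $1$. It has height $0$ (identity matrix) or $2$ (the other permutation matrix):
$$\begin{pmatrix}0&1&2\\1&0&1\\2&1&0\end{pmatrix},\qquad \begin{pmatrix}0&1&2\\1&2&1\\2&1&0\end{pmatrix}.$$

**Definition (partition function).** For $t_0,t_1,t_2>0$ let
$$Z_n^{3C}(t_0,t_1,t_2)=\sum_c t_0^{\#_0(c)}t_1^{\#_1(c)}t_2^{\#_2(c)},$$
where $\#_k(c)$ is the number of squares of colour $k$. In particular $Z_n^{3C}(1,1,1)=A_n$.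

Examples. We get $Z_1^{3C}=t_0^2t_1^2$ and $Z_2^{3C}=t_0^2t_1^4t_2^2\,(t_0+t_2)$. For $n=3$ the boundary has four squares of each colour. The interior heights satisfy $h_{11},h_{22}\in\{0,2\}$ and $h_{12},h_{21}\in\{1,3\}$. If $h_{12}=h_{21}=1$, then $h_{11},h_{22}$ are free (four arrays); otherwise $h_{11}=h_{22}=2$ (three arrays). So
$$Z_3^{3C}=(t_0t_1t_2)^4\big[t_1^2(t_0+t_2)^2+2t_0t_1t_2^2+t_0^2t_2^2\big]=e_3^4\,(e_2^2-2t_0e_3),$$
with $e_2=t_0t_1+t_0t_2+t_1t_2$ and $e_3=t_0t_1t_2$. At $t=(1,1,1)$ this is $7=A_3$. It is not symmetric in the three colours.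

**Definition (free energy).** The free energy per volume is $f(t_0,t_1,t_2)=\lim_{n\to\infty}n^{-2}\log Z_n^{3C}(t_0,t_1,t_2)$, if the limit exists.

The fixed boundary squares contribute only a factor $e^{O(n)}$ and do not affect $f$.

Example. We use as given that $A_n\sim Cn^{-5/36}(3\sqrt3/4)^{n^2}$, with a constant $C$ that plays no further role. If $t_0=t_1=t_2=t$, then $Z^{3C}_n=t^{(n+1)^2}A_n$, so $\log Z_n^{3C}=n^2\big(\log t+\log\frac{3\sqrt3}4\big)+O(n)$.

## 2. A conjectured formula, with and without $\zeta$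

The problem comes from Hjalmar Rosengren, "The three-colour model with domain wall boundary conditions", arXiv:0911.0561 (2009).

**Conjecture.** Let $t_i>0$ and let $\zeta$ be any positive solution of
$$T:=\frac{(t_0t_1+t_0t_2+t_1t_2)^3}{(t_0t_1t_2)^2}=\frac{2(\zeta^2+4\zeta+1)^3}{\zeta(\zeta+1)^4}.$$
Then the limit $f$ exists and
$$f(t_0,t_1,t_2)=\frac13\log(t_0t_1t_2)+\log\left(\frac{(\zeta+2)^{3/4}(2\zeta+1)^{3/4}}{2^{2/3}\zeta^{1/12}(\zeta+1)^{4/3}}\right).$$

We must prove or disprove it. It will turn out to be true, with error bound $\log Z_n^{3C}=n^2f+O(n)$.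

**Removing $\zeta$.** This step replaces $\zeta$ by a uniquely determined parameter. Put $C=\frac{(\zeta+1)^2}{4\zeta}$, so $C\ge1$ for $\zeta>0$. Then
$$\zeta^2+4\zeta+1=(\zeta+1)^2+2\zeta=2\zeta(2C+1),\qquad(\zeta+2)(2\zeta+1)=2(\zeta+1)^2+\zeta=\zeta(8C+1).$$
Since $(\zeta+1)^2=4\zeta C$, the right side of the equation for $T$ is $\frac{16\zeta^3(2C+1)^3}{16\zeta^3C^2}=\frac{(2C+1)^3}{C^2}$. In the argument of the logarithm the power of $\zeta$ is $\frac34-\frac1{12}-\frac23=0$ and the constant is $2^{2/3}4^{2/3}=4$, so it equals $\frac{(8C+1)^{3/4}}{4C^{2/3}}$. Moreover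
$$\frac{d}{dC}\log\frac{(2C+1)^3}{C^2}=\frac{2C-2}{C(2C+1)}\ge0\quad\text{on }[1,\infty),$$
with equality only at $C=1$. So $(2C+1)^3/C^2$ increases strictly from $27$ to $\infty$. By the inequality of arithmetic and geometric means $T\ge27$, with equality iff $t_0=t_1=t_2$. Hence $T$ determines $C\ge1$ uniquely, positive solutions $\zeta$ exist and are unique up to $\zeta\leftrightarrow1/\zeta$, and the conjecture follows from this statement.

**Theorem 1.** For $t_i>0$ let $C\ge1$ be the solution of $(2C+1)^3/C^2=T$. Then $\log Z_n^{3C}(t_0,t_1,t_2)=n^2f+O(n)$ with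
$$f=\tfrac13\log(t_0t_1t_2)+\tfrac34\log(8C+1)-\tfrac23\log C-2\log2.$$

If $t_0=t_1=t_2=t$, then $C=1$ and the formula gives $\log t+\log(9^{3/4}/4)=\log t+\log\frac{3\sqrt3}4$, which is the example above. **From now on $T>27$.**

Example. Take $t=(1,1,2)$. Then $e_2=5$, $e_3=2$, $T=125/4=5^3/2^2$, so $C=2$ and $\zeta=3\pm2\sqrt2$. The theorem says $f=\frac34\log17-\frac73\log2\approx0.508$. The bounds $(\min t_i)^{(n+1)^2}A_n\le Z_n^{3C}\le(\max t_i)^{(n+1)^2}A_n$ only place $f$ between $0.26$ and $0.96$.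

The plan is as follows. We write the $t_i$ through theta functions, recognize the model as a solid-on-solid (SOS) model with Yang–Baxter weights, expand its partition function in determinants, collapse the expansion to one determinant by summing over three rotations of the colours, and compare that determinant with one whose asymptotics are a published theorem.

## 3. Theta functions scaled to period three

Let $q=e^{-\pi s}$, $s>0$, $\tau=is$. The Jacobi theta functions of nome $q$ are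
$$\vartheta_1(z)=2\sum_{n\ge0}(-1)^nq^{(n+1/2)^2}\sin(2n+1)z,\qquad \vartheta_4(z)=1+2\sum_{n\ge1}(-1)^nq^{n^2}\cos2nz,$$
$\vartheta_2(z)=\vartheta_1(z+\frac\pi2)$ and $\vartheta_3(z)=\vartheta_4(z+\frac\pi2)$. We write $\vartheta_j=\vartheta_j(0)$, $\vartheta_1'=\vartheta_1'(0)$, and $\vartheta_j(z|Q)$ when the nome is $Q$. All identities recalled here and in Section 11 are in Whittaker–Watson, Ch. 21. The product formulas are
$$\vartheta_1(z)=2q^{1/4}\sin z\prod_{n\ge1}(1-q^{2n})(1-2q^{2n}\cos2z+q^{4n}),\qquad \vartheta_4(z)=\prod_{n\ge1}(1-q^{2n})(1-2q^{2n-1}\cos2z+q^{4n-2}).$$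
They show that $\vartheta_1>0$ on $(0,\pi)$, and that $\vartheta_4>0$ on $\mathbb R$ is even, has period $\pi$ and is strictly increasing on $[0,\frac\pi2]$.

**Definition (bracket).** $[x]=\vartheta_1(\pi x/3)$, and $L=3\mathbb Z+3\tau\mathbb Z$.

Example. As $q\to0$, $[x]/(2q^{1/4})\to\sin(\pi x/3)$. Think of $[x]$ as an elliptic deformation of this sine.

The function $[x]$ is odd and entire, with simple zeros exactly on $L$, and
$$[x+3]=-[x],\quad [x+3\tau]=-q^{-1}e^{-2\pi ix/3}[x],\quad [3-x]=[x],\quad[2]=[1],\quad [x+\tfrac{3\tau}2]=iq^{-1/4}e^{-\pi ix/3}\vartheta_4(\tfrac{\pi x}3). \tag{2}$$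

**Definition (degree and shift).** $\Theta_d(\sigma)$ is the space of entire $g$ with $g(x+3)=(-1)^dg(x)$ and $g(x+3\tau)=(-1)^dq^{-d}e^{-2\pi i(dx+\sigma)/3}g(x)$. For quotients, degree $d$ and shift $\sigma$ are defined by subtraction.

Example. $\prod_{i=1}^d[x+c_i]\in\Theta_d(\sum c_i)$, by (2). For instance $[x][x+1]$ and $[x-5][x+6]$ both lie in $\Theta_2(1)$. And $[x+\rho]/[x]$ has degree $0$ and shift $\rho$.

Two uniqueness facts do all the work later.

**(T)** If $g\in\Theta_2(\sigma)$ and $g(v_1)=0$, then $g=c\,[x-v_1][x+v_1+\sigma]$ for a constant $c$. Indeed the quotient of $g$ by $[x-v_1][x+v_1+\sigma]$ is elliptic with at most one simple pole per cell, hence constant. Consequently, if also $g(v_2)=0$ with $v_2-v_1\notin L$ and $v_1+v_2+\sigma\notin L$, then $g=0$.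

**(U)** If $g$ is entire, $g(x+3)=g(x)$, $g(x+3\tau)=e^{-2\pi i\rho/3}g(x)$ and $\rho\notin L$, then $g=0$. Indeed write $g=\sum_mg_me^{2\pi imx/3}$. Then $g_m(e^{2\pi im\tau}-e^{-2\pi i\rho/3})=0$. The bracket vanishes only if $\rho\in3\mathbb Z-3m\tau\subset L$, so every $g_m=0$.

**Frobenius' determinant.** For $\rho\notin L$ and generic $x_i,y_j$, put $N=\sum x_i-\sum y_j$ and $\Pi_n=\prod_{i<j}[x_i-x_j][y_j-y_i]$. Then
$$\det\Big(\frac{[x_i-y_j+\rho]}{[x_i-y_j][\rho]}\Big)_{i,j=1}^n=\frac{[N+\rho]}{[\rho]}\frac{\Pi_n}{\prod_{i,j}[x_i-y_j]}. \tag{3}$$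
Here is the short proof by (U), a rehearsal for Section 7. We use induction on $n$; $n=1$ is trivial. As functions of $x_1$ both sides have degree $0$ and shift $\rho$; on the right the shift is $(\sum_{k\ge2}x_k-\sum y_j+\rho)-\sum_{k\ge2}x_k+\sum y_j$. All poles are simple, at $x_1\equiv y_j$ mod $L$, and both sides are antisymmetric in $y$. So by (U) it suffices to compare the pole at $x_1=y_1$. On the left it is $\frac1{[x_1-y_1]}$ times the $(n-1)$-determinant without $x_1,y_1$. On the right the extra factor is $\frac1{[x_1-y_1]}\prod_{j\ge2}\frac{[y_j-y_1]}{[x_1-y_j]}\prod_{i\ge2}\frac{[x_1-x_i]}{[x_i-y_1]}$, and the two products tend to $(-1)^{n-1}$ each. The induction hypothesis finishes the proof.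

## 4. Every triple of weights comes from three theta values

For $x_0\in\mathbb R$, $l\in\mathbb Z$ put $p_l=p_l(x_0)=\vartheta_4(\pi(x_0+l)/3)>0$. It has period $3$ in $l$. Let $P=p_0p_1p_2$.

**Step 1: an identity for $p_0,p_1,p_2$.** The purpose is to compute $T$ for $t_m=\kappa p_m^{-3}$. Let $g(z)=\sum_{m=0}^2\vartheta_4(z+\frac{\pi m}3)^3$ and $w(z)=\prod_{m=0}^2\vartheta_4(z+\frac{\pi m}3)$. Both have period $\frac\pi3$. Since $\vartheta_4(z+\pi\tau)=-q^{-1}e^{-2iz}\vartheta_4(z)$, both are multiplied by $-q^{-3}e^{-6iz}$ under $z\mapsto z+\pi\tau$. The function $w$ has one simple zero per cell of $\frac\pi3\mathbb Z+\pi\tau\mathbb Z$, so $g/w$ is elliptic with at most one simple pole per cell, hence constant. At $z=0$, using $\vartheta_4(\frac{2\pi}3)=\vartheta_4(\frac\pi3)$, this gives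
$$p_0^3+p_1^3+p_2^3=\chi\,p_0p_1p_2,\qquad\chi=\frac{1+2A^3}{A^2},\qquad A=\frac{\vartheta_4(\pi/3)}{\vartheta_4}=\prod_{n\ge1}\frac{1+q^{2n-1}+q^{4n-2}}{(1-q^{2n-1})^2}. \tag{4}$$
Since $T=\big(\sum t_m^{-1}\big)^3t_0t_1t_2$, the choice $t_m=\kappa p_m^{-3}$ gives $T=\chi^3=(2A^3+1)^3/A^6$. Hence the $C$ of Theorem 1 is
$$C=A^3>1. \tag{5}$$

**Lemma 1.** Every $(t_0,t_1,t_2)$ with $t_i>0$ and $T>27$ has the form $t_m=\kappa\,p_m(x_0)^{-3}$ with $\kappa>0$, $q\in(0,1)$, $x_0\in\mathbb R$.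

*Proof.* Each factor of $A$ has the form $(1+x+x^2)/(1-x)^2$, increasing in $x\in(0,1)$, so $A(q)$ increases continuously from $1$ to $\infty$ on $(0,1)$. The function $\chi=A^{-2}+2A$ has $A$-derivative $2-2A^{-3}>0$ for $A>1$, so $\chi$ runs through $(3,\infty)$ and there is $q$ with $\chi(q)^3=T$.

Scale so that $t_0t_1t_2=1$ and put $\xi_i=-\frac13\log t_i$. Then $\sum\xi_i=0$ and $\sum e^{3\xi_i}=\sum t_i^{-1}=T^{1/3}=\chi$, so $\xi$ lies on
$$\Gamma=\Big\{\xi:\ \sum\xi_i=0,\ \sum e^{3\xi_i}=\chi\Big\}.$$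
On the plane $\sum\xi_i=0$ the function $\sum e^{3\xi_i}$ is strictly convex and proper with minimum $3<\chi$ at $0$, so every ray from $0$ meets $\Gamma$ exactly once. The map $x_0\mapsto(\log p_m(x_0)-\frac13\log P)_{m}$ is continuous from $\mathbb R/3\mathbb Z$ to $\Gamma$ by (4), and avoids $0$. Since $p_m(x_0+1)=p_{m+1}(x_0)$, the shift $x_0\mapsto x_0+1$ permutes the coordinates cyclically, which on the plane is a rotation by $\pm\frac{2\pi}3$. So a continuous lift of the polar angle changes by $\pm\frac{2\pi}3+2\pi j$ under $x_0\mapsto x_0+1$, with an integer $j$ that is constant by continuity. Over a full period it changes by $2\pi(\pm1+3j)\ne0$. Hence every angle is attained and the map is onto $\Gamma$. If $\xi$ is the image of $x_0$, then $t_m=e^{-3\xi_m}=P\,p_m^{-3}$; undoing the scaling gives the claim. $\square$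

## 5. Weights on vertices: the SOS model

Colour weights sit on squares, while the Yang–Baxter machinery works with weights on vertices, the points where four squares meet. Here is the vertex model.

**Definition (SOS weights).** Let $\lambda\in\mathbb C$ with $[\lambda+l]\ne0$ for all $l\in\mathbb Z$, and choose $r_l$ with $r_l^2=[\lambda+l]$. For a height matrix, vertex $(i,j)$, $1\le i,j\le n$, has corners
$$a=h_{i-1,j-1},\quad b=h_{i-1,j},\quad b'=h_{i,j-1},\quad a'=h_{ij},$$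
and weight $W(a;b,b';a'\,|\,u)$ with $u=u_{ij}=x_i-y_j$, where

* type $\alpha$ ($a\ne a'$, and then $b=b'$): $W=[u+1]/[1]$;
* type $\beta$ ($a=a'=l$, $b\ne b'$): $W=\dfrac{[u]}{[1]}\dfrac{r_{l+1}r_{l-1}}{[\lambda+l]}$;
* type $\gamma_\pm$ ($a=a'=l$, $b=b'=l\pm1$): $W=[\lambda+l\mp u]/[\lambda+l]$.

Let $Z_n(x;y;\lambda)$ be the sum over height matrices of the product of all weights, with $Z_0=1$.

Since $b+b'-a-a'=2\epsilon_{ij}$, type $\gamma_\pm$ means ASM entry $\pm1$, and $\alpha,\beta$ mean entry $0$. The weight is symmetric under $b\leftrightarrow b'$.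

Example. $Z_1=[\lambda-u_{11}]/[\lambda]$. For $n=2$ the identity matrix has $\gamma_+$ with $l=0$ on the diagonal and $\beta$ with $l=1$ off it. The other matrix has $\alpha$ on the diagonal and $\gamma_+$ with $l=1$ off it. So
$$Z_2=\frac{[\lambda-u_{11}][\lambda-u_{22}]}{[\lambda]^2}\frac{[u_{12}][u_{21}]}{[1]^2}\frac{[\lambda][\lambda+2]}{[\lambda+1]^2}+\frac{[u_{11}+1][u_{22}+1]}{[1]^2}\frac{[\lambda+1-u_{12}][\lambda+1-u_{21}]}{[\lambda+1]^2}.$$

**Real weights.** We now choose parameters that make the weights positive up to a trivial phase. Let $\lambda=x_0+\frac{3\tau}2$ with $x_0\in\mathbb R$, and let all $u_{ij}=u\in(0,2)$. By (2), $[\lambda+l]=iq^{-1/4}e^{-\pi i(x_0+l)/3}p_l\ne0$. Choosing $r_l=(iq^{-1/4})^{1/2}e^{-\pi i(x_0+l)/6}p_l^{1/2}$, the phases in $\beta$ cancel, and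
$$\alpha=\frac{[u+1]}{[1]}>0,\qquad\beta=\frac{[u]}{[1]}\frac{\sqrt{p_{l+1}p_{l-1}}}{p_l}>0,\qquad\gamma_\pm=e^{\pm\pi iu/3}\,\frac{\vartheta_4(\pi(x_0+l\mp u)/3)}{p_l}. \tag{6}$$
The entries of an ASM sum to $n$, so there are exactly $n$ more $\gamma_+$ than $\gamma_-$, and
$$Z_n(u;\lambda)=e^{\pi inu/3}\,\tilde Z_n(u;\lambda),\tag{7}$$
where $\tilde Z_n>0$ is the sum of the products of the moduli of the weights. It has period $3$ in $\lambda$, and $\lambda\mapsto\lambda+1$ rotates $(p_0,p_1,p_2)$ cyclically.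

**Lemma 2.** For $\lambda=x_0+\frac{3\tau}2$,
$$\tilde Z_n(1;\lambda)=e^{O(n)}P^{n^2}Z_n^{3C}(p_0^{-3},p_1^{-3},p_2^{-3}).$$

*Proof.* At $u=1$, using $[2]=[1]$ and the fact that $l-1,l,l+1$ are the three residues mod $3$, the moduli are
$$\alpha=1,\qquad\beta=P^{1/2}p_l^{-3/2},\qquad\gamma_\pm=\frac{p_{l\mp1}}{p_l}=\frac{P}{p_l^2\,p_{l\pm1}}.$$
For a vertex with corners $a,b,b',a'$ put $G=\big(\frac{p_ap_{a'}}{p_bp_{b'}}\big)^{1/4}$ and $g=(p_ap_bp_{b'}p_{a'})^{-3/4}$. Then (modulus of weight)$\,\times G=Pg$ in all cases: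

* $\alpha$, with $b=b'=m$ and $\{a,a'\}=\{m\pm1\}$: $G=P^{1/4}p_m^{-3/4}$ and $g=(Pp_m)^{-3/4}$.
* $\beta$, with $a=a'=l$ and $\{b,b'\}=\{l\pm1\}$: $\beta G=P^{1/2}p_l^{-3/2}\cdot p_l^{3/4}P^{-1/4}=P^{1/4}p_l^{-3/4}$ and $g=(Pp_l)^{-3/4}$.
* $\gamma_\pm$, with $b=b'=l'=l\pm1$: $\gamma G=Pp_l^{-2}p_{l'}^{-1}(p_l/p_{l'})^{1/2}=P(p_lp_{l'})^{-3/2}$ and $g=(p_lp_{l'})^{-3/2}$.

Now multiply over all $n^2$ vertices. Each interior square occurs once in each of the roles $a,b,b',a'$. So it cancels from $\prod G$ and contributes $p^{-3}$ to $\prod g$. The $4n$ boundary squares carry fixed heights and contribute a common factor $e^{O(n)}$. $\square$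

Check for $n=2$. The moduli give $(p_2/p_0)^2\cdot Pp_1^{-3}=p_2^3p_0^{-1}p_1^{-2}$ for the identity and $(p_0/p_1)^2$ for the other matrix. Their ratio is $p_2^3/p_0^3=t_0/t_2$ for $t_m=p_m^{-3}$, as in $Z_2^{3C}\propto t_0+t_2$.

By Lemmas 1 and 2, we need the asymptotics of $\tilde Z_n(1;\lambda)$ to accuracy $e^{O(n)}$.

## 6. The Yang–Baxter equation and symmetry in $y$

**Lemma 3 (Yang–Baxter).** On paths $(l_0,l_1,l_2,l_3)$ with steps $\pm1$, let $X_i(u)$, $i=1,2$, replace $l_i$ by $l_i'$ with weight $W(l_{i-1};l_i,l_i';l_{i+1}|u)$. Then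
$$X_1(u)X_2(u+v)X_1(v)=X_2(v)X_1(u+v)X_2(u).$$

*Proof.* Multiply all weights by $[1]$. The endpoints $l_0,l_3$ are fixed.

**Case $l_3-l_0=\pm3$.** There is one path, all weights are $\alpha$, and both sides equal $[u+1][u+v+1][v+1]$.

**Case $l_3-l_0=1$.** Put $\mu=\lambda+l_0$. There are three paths $P_1,P_2,P_3$, with the down step in position $1,2,3$. With $s(u)=[u+1]$, $g_\mu=\frac{r_{l_0+1}r_{l_0-1}}{[\mu]}$ and $g_{\mu+1}=\frac{r_{l_0+2}r_{l_0}}{[\mu+1]}$, so that
$$g_\mu^2=\frac{[\mu+1][\mu-1]}{[\mu]^2},\qquad g_{\mu+1}^2=\frac{[\mu+2][\mu]}{[\mu+1]^2},$$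
reading off the weights gives
$$X_1=\begin{pmatrix}A_{11}&A_{12}&0\\A_{12}&A_{22}&0\\0&0&s\end{pmatrix},\qquad X_2=\begin{pmatrix}s&0&0\\0&B_{22}&B_{23}\\0&B_{23}&B_{33}\end{pmatrix},$$
$$A_{11}=\tfrac{[1][\mu+u]}{[\mu]},\quad A_{22}=\tfrac{[1][\mu-u]}{[\mu]},\quad A_{12}=[u]g_\mu,$$
$$B_{22}=\tfrac{[1][\mu+1+u]}{[\mu+1]},\quad B_{33}=\tfrac{[1][\mu+1-u]}{[\mu+1]},\quad B_{23}=[u]g_{\mu+1}.$$
The matrices are symmetric, so transposing the claim interchanges $u$ and $v$: entry $(j,i)$ at $(u,v)$ is entry $(i,j)$ at $(v,u)$. Six entries remain.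

*Entry (13).* Both sides equal $s(v)[u][u+v]g_\mu g_{\mu+1}$.

*Entry (11).* The claim is $A_{11}(u)s(u+v)A_{11}(v)+A_{12}(u)B_{22}(u+v)A_{12}(v)=s(v)A_{11}(u+v)s(u)$. Multiplied by $[\mu]^2/[1]$ it reads
$$[1][\mu+u][\mu+v][u+v+1]+[u][v][\mu-1][\mu+1+u+v]=[\mu][u+1][v+1][\mu+u+v]. \tag{8}$$
As functions of $v$ all terms lie in $\Theta_2(\mu+u+1)$. At $v=0$ both sides are $[1][\mu][\mu+u][u+1]$; at $v=-1$ both are $0$. By (T) with $v_1=0$, $v_2=-1$ the identity holds when $\mu+u\notin L$, hence always by continuity.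

*Entry (12).* The claim is $A_{11}(u)s(u+v)A_{12}(v)+A_{12}(u)B_{22}(u+v)A_{22}(v)=s(v)A_{12}(u+v)B_{22}(u)$. Divided by $g_\mu$ and multiplied by $[\mu][\mu+1]/[1]$ it reads
$$[\mu+1][v][\mu+u][u+v+1]+[1][u][\mu-v][\mu+1+u+v]=[\mu][v+1][u+v][\mu+1+u]. \tag{9}$$
As functions of $v$ all terms lie in $\Theta_2(u+1)$. At $v=0$ both sides are $[1][u][\mu][\mu+1+u]$; at $v=-1$ both are $0$. Use (T) for $u\notin L$, then continuity.

*Entry (33).* The claim is $s(u)B_{33}(u+v)s(v)=B_{23}(v)A_{22}(u+v)B_{23}(u)+B_{33}(v)s(u+v)B_{33}(u)$. Multiplied by $[\mu+1]^2/[1]$ it reads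
$$[\mu+1][u+1][v+1][\mu+1-u-v]=[u][v][\mu+2][\mu-u-v]+[1][\mu+1-u][\mu+1-v][u+v+1],$$
which is (8) with $\mu$ replaced by $-(\mu+1)$.

*Entry (23).* The claim is $A_{22}(u)B_{23}(u+v)s(v)=B_{22}(v)A_{22}(u+v)B_{23}(u)+B_{23}(v)s(u+v)B_{33}(u)$. Divided by $g_{\mu+1}$ and multiplied by $[\mu][\mu+1]/[1]$ it reads
$$[\mu+1][\mu-u][u+v][v+1]=[1][u][\mu+1+v][\mu-u-v]+[\mu][v][u+v+1][\mu+1-u],$$
which is (9) with $\mu$ replaced by $-(\mu+1)$.

*Entry (22).* The claim is
$$A_{12}(u)s(u+v)A_{12}(v)+A_{22}(u)B_{22}(u+v)A_{22}(v)=B_{22}(v)A_{22}(u+v)B_{22}(u)+B_{23}(v)s(u+v)B_{23}(u).$$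
Multiplied by $[\mu]^2[\mu+1]^2$ it becomes
$$[u][v][u+v+1]\big([\mu+1]^3[\mu-1]-[\mu]^3[\mu+2]\big)=[1]^3J,$$
$$J=[\mu][\mu+1+u][\mu+1+v][\mu-u-v]-[\mu+1][\mu-u][\mu-v][\mu+1+u+v].$$
In $u$, $J\in\Theta_2(v+1)$ and $J|_{u=0}=0$, so $J=c(v)[u][u+v+1]$ by (T). At $u=\mu$ the second term of $J$ vanishes, and we get $c(v)=-[2\mu+1][v]$. Hence $J=-[2\mu+1][u][v][u+v+1]$. Setting $u=v=-1$ here gives $[\mu]^3[\mu+2]-[\mu+1]^3[\mu-1]=[2\mu+1][1]^3$. So both sides equal $-[1]^3[2\mu+1][u][v][u+v+1]$.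

**Case $l_3-l_0=-1$.** Replace all heights $l$ by $l'=-l$ and $\lambda$ by $\lambda'=-\lambda$. The weight $\alpha$ is unchanged. A $\gamma_\pm$ at $l$ becomes a $\gamma_\mp$ at $l'$, with weight $\frac{[\lambda'+l'\pm u]}{[\lambda'+l']}=\frac{[\lambda+l\mp u]}{[\lambda+l]}$, also unchanged. The square of $r_{l+1}r_{l-1}/[\lambda+l]$ is unchanged. In the computation above, each of $g_\mu,g_{\mu+1}$ enters the two sides of an entry either linearly in the same way or through its square, so the choice of square roots is irrelevant. The case reduces to $l_3-l_0=1$. $\square$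

**Lemma 4.** $Z_n(x;y;\lambda)$ is symmetric in $y_1,\dots,y_n$.

*Proof.* We exchange $y_j$ and $y_{j+1}$, $1\le j\le n-1$, by dragging an auxiliary vertex down column $j$. Fix all heights outside column $j$. For row $i$ let $M_i(y_j,y_{j+1})_{m\to m'}$ be the product of the weights of vertices $(i,j)$ and $(i,j+1)$ with $h_{i-1,j}=m$, $h_{ij}=m'$, and let $V_i(w)_{m\to m'}=W(h_{i,j-1};m,m';h_{i,j+1}|w)$. Start from the path $(h_{i-1,j-1},\,m,\,h_{i-1,j+1},\,h_{i,j+1})$.

* Apply $X_2(x_i-y_{j+1})$: it replaces $h_{i-1,j+1}$ by $m'$ with the weight of vertex $(i,j+1)$. Then apply $X_1(x_i-y_j)$: it replaces $m$ by $h_{i,j-1}$ with the weight of vertex $(i,j)$. Then apply $X_2(w)$, which acts as $V_i(w)$ on $m'$.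
* Alternatively apply $X_1(w)$ first, which acts as $V_{i-1}(w)$ on $m$, then $X_2(x_i-y_j)$, then $X_1(x_i-y_{j+1})$; the last two give $M_i(y_{j+1},y_j)$.

Let $w=y_{j+1}-y_j$. Lemma 3 with $v=w$ and $u=x_i-y_{j+1}$, so $u+v=x_i-y_j$, says (rightmost operator first)
$$X_2(w)X_1(x_i-y_j)X_2(x_i-y_{j+1})=X_1(x_i-y_{j+1})X_2(x_i-y_j)X_1(w).$$
That is, $M_i(y_j,y_{j+1})V_i(w)=V_{i-1}(w)M_i(y_{j+1},y_j)$ as matrices $m\to m''$. Write $M_i'=M_i(y_{j+1},y_j)$. Using this for $i=n,n-1,\dots,1$ we get $M_1\cdots M_nV_n=V_0M_1'\cdots M_n'$. The top triple $(j-1,j,j+1)$ and the bottom triple $(n-j+1,n-j,n-j-1)$ are monotone, so $V_0$ and $V_n$ are both the scalar $[w+1]/[1]$, nonzero for generic $w$. Cancel it. Vertices outside columns $j,j+1$ do not involve the heights of column $j$, so we may multiply by their weights and sum over all other heights. This gives the symmetry for generic $y$, and by continuity for all $y$. $\square$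

## 7. Two recursions and an expansion over subsets

**Step 1: dependence on $x_1$.** We show $Z_n\in\Theta_n(-|y|-\lambda)$ as a function of $x_1$, where $|y|=\sum y_k$. Let the $1$ of the first ASM row be in column $j$. Then $h_{1k}=k+1$ for $k<j$ and $h_{1k}=k-1$ for $k\ge j$. So row $1$ has $\alpha$'s to the left of column $j$, a $\gamma_+$ with $l=j-1$ at column $j$, and $\beta$'s to the right. Its $x_1$-dependence is through
$$\prod_{k<j}[x_1-y_k+1]\cdot[\lambda+j-1-x_1+y_j]\cdot\prod_{k>j}[x_1-y_k].$$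
Up to sign the middle factor is $[x_1-y_j-\lambda-j+1]$. The shift is $-|y|+(j-1)-\lambda-(j-1)=-|y|-\lambda$ for every $j$.

**Step 2: recursions.** They identify $Z_n$ at two special values of $x_1$. Vertex $(1,n)$ is $\beta$ (if $j<n$) or $\gamma_+$ (if $j=n$), and vertex $(1,1)$ is $\alpha$ (if $j>1$) or $\gamma_+$ (if $j=1$). A hat means that a variable is omitted.

At $x_1=y_n$ the weight $\beta$ of vertex $(1,n)$ vanishes, so the vertex is $\gamma_+$, of weight $1$. Then $\epsilon_{1n}=1$, $h_{1k}=k+1$ for $k<n$ and $h_{i,n-1}=n-i+1$ for $i\ge1$, so the rest of row $1$ and of column $n$ is of type $\alpha$. The remaining block (rows $2,\dots,n$, columns $1,\dots,n-1$) has corner height $h_{10}=1$ and the boundary (1) of size $n-1$ raised by $1$. Hence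
$$Z_n\big|_{x_1=y_n}=\prod_{j<n}\frac{[x_1-y_j+1]}{[1]}\prod_{i\ge2}\frac{[x_i-y_n+1]}{[1]}\;Z_{n-1}(\hat x_1;\hat y_n;\lambda+1). \tag{10}$$

At $x_1=y_1-1$ the weight $\alpha$ of vertex $(1,1)$ vanishes, so the vertex is $\gamma_+$ with $l=0$, of weight $[\lambda+1]/[\lambda]$. Now $\epsilon_{11}=1$, and the rest of row $1$ and of column $1$ is of type $\beta$, with $l=1,\dots,n-1$ in each. Each of the two contributes the product
$$\prod_{l=1}^{n-1}\frac{r_{l+1}r_{l-1}}{r_l^2}=\frac{r_0r_n}{r_1r_{n-1}},$$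
and the square of this is $\frac{[\lambda][\lambda+n]}{[\lambda+1][\lambda+n-1]}$. The remaining block has corner height $h_{11}=0$ and boundary (1) of size $n-1$. Hence
$$Z_n\big|_{x_1=y_1-1}=\frac{[\lambda+n]}{[\lambda+n-1]}\prod_{j\ge2}\frac{[x_1-y_j]}{[1]}\prod_{i\ge2}\frac{[x_i-y_1]}{[1]}\;Z_{n-1}(\hat x_1;\hat y_1;\lambda). \tag{11}$$
All this holds for every choice of the roots $r_l$, where the block of (10) inherits the roots $r_{l+1}$.

**Step 3: the expansion.** Let $\Lambda=\lambda+n$, $N=|x|-|y|$, and $\Pi_n$ as in (3). For $S\subseteq\{1,\dots,n\}$ with indicator $s_i$ put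
$$E_S=\frac{\prod_{i<j}[x_i+s_i-x_j-s_j]\,[y_j-y_i]}{\prod_{i,j}[x_i+s_i-y_j]}.$$

**Lemma 5.** For $\lambda$ as in Section 5, $\rho\notin L$ and generic $x,y$,
$$[1]^{n^2}Z_n(x;y;\lambda)\frac{[N+\Lambda+\rho]}{[\Lambda]}\frac{\Pi_n}{\prod_{i,j}[u_{ij}][u_{ij}+1]}=\sum_S(-1)^{|S|}\frac{[\Lambda+\rho-|S|]}{[\Lambda-|S|]}\frac{[N+\rho+|S|]}{[\rho]}E_S. \tag{12}$$

Example. For $n=1$, clearing denominators, the claim is
$$[1][\rho][\lambda-u][u+\lambda+1+\rho]=[\lambda][\lambda+1+\rho][u+\rho][u+1]-[\lambda+1][\lambda+\rho][u+1+\rho][u].$$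
All terms lie in $\Theta_2(1+\rho)$ in $u$, and the sides agree at $u=0$ and $u=-1$. Since $0-1+1+\rho=\rho\notin L$, (T) proves it.

*Proof.* We use induction on $n$. For $n=0$ both sides equal $[\lambda+\rho]/[\lambda]$. Call the left side $[1]^{n^2}\mathcal L_n$ and the right side $\mathcal R_n$, regard them as functions of $x_1$, and let $X'=\sum_{k\ge2}x_k$.

*Multipliers.* We check that both sides have degree $0$ and shift $\rho$. For $\mathcal L_n$ the degree is $n+1+(n-1)-2n=0$. The contributions of $Z_n$, $[N+\Lambda+\rho]$, $\Pi_n$ and the denominator to the shift are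
$$(-|y|-\lambda)+(X'-|y|+\lambda+n+\rho)-X'+(2|y|-n)=\rho.$$
For each term of $\mathcal R_n$ the degree is $1+(n-1)-n=0$ and the shift is
$$(X'-|y|+\rho+|S|)+\big((n-1)s_1-X'-(|S|-s_1)\big)-(ns_1-|y|)=\rho.$$
For generic variables all poles are simple and lie, modulo $L$, at $x_1=y_j$ and $x_1=y_j-1$. If all principal parts agree, the difference is entire and vanishes by (U). Both sides are antisymmetric in $y$; on the left this is where Lemma 4 is used. So $x_1=y_n$ and $x_1=y_1-1$ suffice.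

*Pole at $x_1=y_n$.* On the left insert (10). Its products cancel the factors $[x_1-y_j+1]$, $j<n$, and $[x_i-y_n+1]$, $i\ge2$, of the denominator, and $[u_{1n}+1]\to[1]$. What remains is $\prod_{j<n}\frac{[y_n-y_j]}{[x_1-y_j]}\to1$ and $\prod_{i\ge2}\frac{[x_1-x_i]}{[x_i-y_n]}\to(-1)^{n-1}$. Since $N$ is unchanged, and $\Lambda$ is unchanged ($\lambda\mapsto\lambda+1$, $n\mapsto n-1$),
$$\mathcal L_n\sim\frac{(-1)^{n-1}}{[1]^{2n-1}[x_1-y_n]}\,\mathcal L_{n-1}(\lambda+1).$$
On the right only $S\not\ni1$ contribute. There $\prod_{j<n}\frac{[y_n-y_j]}{[x_1-y_j]}\to1$ and $\prod_{i\ge2}\frac{[x_1-x_i-s_i]}{[x_i+s_i-y_n]}\to(-1)^{n-1}$, so $\mathcal R_n\sim\frac{(-1)^{n-1}}{[x_1-y_n]}\mathcal R_{n-1}(\lambda+1)$.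

*Pole at $x_1=y_1-1$.* For the remaining variables $N'=N+1$ and $\Lambda'=\lambda+n-1=\Lambda-1$. On the left insert (11). Its prefactor combines as $\frac{[\Lambda]}{[\Lambda']}\frac{[N+\Lambda+\rho]}{[\Lambda]}=\frac{[N'+\Lambda'+\rho]}{[\Lambda']}$. Its products cancel the factors $[x_1-y_j]$, $j\ge2$, and $[x_i-y_1]$, $i\ge2$. The remaining products $\prod_{j\ge2}\frac{[y_j-y_1]}{[x_1-y_j+1]}$ and $\prod_{i\ge2}\frac{[x_1-x_i]}{[x_i-y_1+1]}$ both tend to $(-1)^{n-1}$ and cancel, and $[u_{11}]\to-[1]$. So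
$$\mathcal L_n\sim\frac{-1}{[1]^{2n-1}[x_1-y_1+1]}\,\mathcal L_{n-1}(\lambda).$$
On the right only $S\ni1$ contribute. With $S'=S\setminus\{1\}$ we have $(-1)^{|S|}=-(-1)^{|S'|}$, $\Lambda-|S|=\Lambda'-|S'|$, $N+|S|=N'+|S'|$, and
$$\prod_{j\ge2}\frac{[y_j-y_1]}{[x_1+1-y_j]}\prod_{i\ge2}\frac{[x_1+1-x_i-s_i]}{[x_i+s_i-y_1]}\to1.$$
So $\mathcal R_n\sim\frac{-1}{[x_1-y_1+1]}\mathcal R_{n-1}(\lambda)$.

Since $n^2=(n-1)^2+2n-1$, the induction hypothesis shows that the principal parts of $[1]^{n^2}\mathcal L_n$ and $\mathcal R_n$ agree at both points. $\square$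

The right side of (12) does not involve the roots $r_l$, so $Z_n$ does not depend on their choice.

## 8. From $2^n$ determinants to one

Apply (3) to the variables $x_i+s_i$: with $K(u)=\frac{[u+\rho]}{[u][\rho]}$,
$$\frac{[N+|S|+\rho]}{[\rho]}E_S=\det\big(K(x_i+s_i-y_j)\big).$$
So the right side of (12) is a sum of $2^n$ determinants. It would become a single determinant, as for the six-vertex model in Section 9, if multilinearity in the rows applied: for any constants $c,x$,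
$$\sum_Sc\,x^{|S|}(-1)^{|S|}\det\big(K(u_{ij}+s_i)\big)=c\,\det\big(K(u_{ij})-xK(u_{ij}+1)\big).$$
This is the point where the direct approach stops. The coefficients $a_s=\frac{[\Lambda+\rho-s]}{[\Lambda-s]}$, $s=|S|$, need not be of the form $c\,x^s$. For instance take $\rho=\frac32$, $\lambda=-n+\frac{3\tau}2$, $n\ge3$. By (2), $a_s=e^{-\pi i\rho/3}\,\vartheta_4(\frac\pi2-\frac{\pi s}3)/\vartheta_4(\frac{\pi s}3)$, so all ratios $a_s/a_0$ are positive, and $a_3=a_0$. If $a_s=cx^s$ for $s=0,\dots,n$, then $x>0$ and $x^3=1$, so $x=1$ and $a_1=a_0$. But up to the common phase $a_0$ is $\vartheta_4(\frac\pi2)/\vartheta_4(0)>1$ while $a_1$ is $\vartheta_4(\frac\pi6)/\vartheta_4(\frac\pi3)<1$.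

The way past it uses the same periodicity. Since $[x+3]=-[x]$, the ratio $[x+\rho]/[x]$ has period $3$ in $x$. So if we replace $\lambda$ by $\lambda+m$ and sum over $m=0,1,2$, that is, over the three rotations of the colours, the coefficient of every term becomes
$$\Psi=\sum_{m=0}^2\frac{[\Lambda+m+\rho]}{[\Lambda+m]},$$
independently of $|S|$: subtracting $|S|$ only permutes the three summands. Multilinearity now gives
$$[1]^{n^2}\frac{\Pi_n}{\prod[u_{ij}][u_{ij}+1]}\sum_{m=0}^2Z_n(x;y;\lambda+m)\frac{[N+\Lambda+m+\rho]}{[\Lambda+m]}=\Psi\,\det\big(\varphi(u_{ij})\big),\qquad\varphi(u)=K(u)-K(u+1). \tag{13}$$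
The price is that we only know a sum of three partition functions. In Section 10 positivity will pay it back.

**Homogeneous limit.** We let all $u_{ij}$ tend to one value. Put $x_i=u+\xi_i$, $y_j=-\xi_j'$ with $u\in(0,2)$, distinct $\xi_i\to0$ and distinct $\xi_j'\to0$. Replacing rows and columns of $(\varphi(u+\xi_i+\xi_j'))$ by divided differences divides the determinant by $\prod_{i<j}(\xi_j-\xi_i)(\xi_j'-\xi_i')$, and the new entries tend to $\varphi^{(i+j-2)}(u)/((i-1)!(j-1)!)$. Further, $\prod_{i<j}(\xi_j-\xi_i)(\xi'_j-\xi'_i)=\prod_{i<j}(x_i-x_j)(y_j-y_i)$, and $\Pi_n\sim([0]')^{n(n-1)}\prod_{i<j}(x_i-x_j)(y_j-y_i)$, where $[0]'=\frac\pi3\vartheta_1'>0$ is the derivative of $[x]$ at $0$. Finally $N\to nu$. Hence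
$$\frac{[1]^{n^2}([0]')^{n(n-1)}}{([u][u+1])^{n^2}}\sum_{m=0}^2Z_n(u;\lambda+m)\frac{[nu+\Lambda+m+\rho]}{[\Lambda+m]}=\Psi\,\frac{D_n(u)}{\prod_{k=0}^{n-1}k!^2},\qquad D_n=\det\big(\varphi^{(i+j-2)}(u)\big)_{i,j=1}^n. \tag{14}$$

## 9. A discrete Coulomb gas, and comparison with six vertices

From now on $\rho=\frac32$, which is not in $L$. Let $\delta=\frac{2\pi}{3s}$ and $\nu_k=\delta(k-\frac12)$, $k\in\mathbb Z$.

**Step 1: Fourier expansion of $\varphi$.** We need a moment representation of $\varphi$ with positive weights. We have $K(u+3)=K(u)$, $K(u+3\tau)=e^{-\pi i}K(u)=-K(u)$, and modulo $L$ the only pole of $K$ is at $0$, with residue $1/[0]'$. Since $3\tau\nu_k=2\pi i(k-\frac12)$, we have $e^{3\tau\nu_k}=-1$, so $K(u)e^{-\nu_ku}$ has period $3\tau$. For $0<\mathrm{Re}\,u<3$, Fourier expansion in $\mathrm{Im}\,u$ gives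
$$K(u)=\sum_{k\in\mathbb Z}c_ke^{\nu_ku},\qquad c_k=\frac1{3si}\int K(u)e^{-\nu_ku}\,du,$$
the integral running upward from $x-\frac{3si}2$ to $x+\frac{3si}2$ for any $0<x<3$. The integral over the line shifted by $-3$ gives $e^{3\nu_k}c_k$, since $K$ has period $3$. The rectangle between the two lines contains the single pole $0$, and its horizontal sides cancel by periodicity. So
$$c_k(1-e^{3\nu_k})=\frac{1}{3si}\cdot\frac{2\pi i}{[0]'}=\frac{\delta}{[0]'}.$$
As $\nu_k\neq0$, this determines $c_k$. The series converges absolutely and locally uniformly on the strip: for $k\to+\infty$ the terms are of size $e^{\nu_k(\mathrm{Re}\,u-3)}$, and for $k\to-\infty$ of size $e^{\nu_k\mathrm{Re}\,u}$. For $0<u<2$ both $u$ and $u+1$ lie in the strip, so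
$$\varphi(u)=\frac\delta{[0]'}\sum_{k\in\mathbb Z}\frac{e^{\nu_ku}(1-e^{\nu_k})}{1-e^{3\nu_k}}=\frac\delta{[0]'}\sum_{k\in\mathbb Z}\frac{e^{(u-1)\nu_k}}{1+2\cosh\nu_k},$$
because $\frac{1-e^\nu}{1-e^{3\nu}}=\frac{1}{1+e^\nu+e^{2\nu}}$. The series may be differentiated term by term, and all weights are positive.

**Step 2: Cauchy–Binet.** A determinant of moments $\sum_kw_k\nu_k^{i+j-2}$ equals $\sum_{k_1<\dots<k_n}\prod_iw_{k_i}\prod_{i<j}(\nu_{k_j}-\nu_{k_i})^2$: this is Cauchy–Binet for $|k|\le M$, followed by $M\to\infty$. Since $\nu_{k_j}-\nu_{k_i}=\delta(k_j-k_i)$,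
$$D_n(u)=\Big(\frac\delta{[0]'}\Big)^n\delta^{n(n-1)}\sum_{k_1<\dots<k_n}\prod_i\frac{e^{(u-1)\nu_{k_i}}}{1+2\cosh\nu_{k_i}}\prod_{i<j}(k_j-k_i)^2.$$

**Step 3: simplifying the weights.** We may change each of the $n$ one-particle weights by a bounded factor, because every term is positive and an error $e^{O(n)}$ is allowed. We have $e^{|\nu|}\le1+2\cosh\nu\le3e^{|\nu|}$, $|\nu_k-\delta k|=\frac\delta2$ and $|u-1|<1$. So the exponent $(u-1)\nu_k-|\nu_k|$ differs from $\delta((u-1)k-|k|)$ by at most $\delta$, and each weight lies between $\frac13e^{-\delta}$ and $e^\delta$ times $e^{\delta((u-1)k-|k|)}$. Therefore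
$$D_n=\delta^{n^2}e^{O(n)}H_n,\qquad H_n=\sum_{k_1<\dots<k_n}e^{\delta\sum_i((u-1)k_i-|k_i|)}\prod_{i<j}(k_j-k_i)^2. \tag{15}$$

**Step 4: the six-vertex model.** We identify $H_n$ in a model with known asymptotics.

**Definition (six-vertex partition function).** $Z_n^{6V}$ is the sum over $n\times n$ ASMs of the product of weights $w_a$ for entries $0$ of type $\alpha$, $w_b$ for entries $0$ of type $\beta$, and $w_c$ for nonzero entries.

Example. $Z_2^{6V}=w_c^2(w_a^2+w_b^2)$. Reflecting an ASM left to right replaces $h_{ij}$ by $n-h_{i,n-j}$, which exchanges types $\alpha$ and $\beta$. So it does not matter which type is given $w_a$.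

For $\eta>0$ and $|t|<\eta$ let $w_a=\sinh(\eta-t)$, $w_b=\sinh(\eta+t)$, $w_c=\sinh2\eta$. The Izergin–Korepin formula in its homogeneous form is
$$Z_n^{6V}=\frac{(w_aw_b)^{n^2}}{\prod_{k<n}k!^2}\det\Big(\partial_t^{\,i+j-2}\frac{\sinh2\eta}{\sinh(\eta+t)\sinh(\eta-t)}\Big)_{i,j=1}^n.$$
The asymptotics we use are the following theorem.

**(BL)** [P. Bleher, K. Liechty, *Exact solution of the six-vertex model with domain wall boundary conditions: antiferroelectric phase*, Comm. Pure Appl. Math. 63 (2010) 779–829.] As $n\to\infty$, $Z_n^{6V}=C_0\,\vartheta_4(n\omega)F^{n^2}(1+O(n^{-1}))$, where $C_0>0$, $\omega=\frac\pi2(1+\frac t\eta)$, $F=\dfrac{\pi w_aw_b\,\vartheta_1'(0)}{2\eta\,\vartheta_1(\omega)}$, and the theta functions have nome $e^{-\pi^2/(2\eta)}$.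

Take $\eta=\frac\delta2$ and $t=\frac{\delta(u-1)}2$, so $|t|<\eta$. Since $\coth x=1+2\sum_{l\ge1}e^{-2lx}$ for $x>0$,
$$\frac{\sinh2\eta}{\sinh(\eta+t)\sinh(\eta-t)}=\coth(\eta-t)+\coth(\eta+t)=2\sum_{l\in\mathbb Z}e^{2tl-2\eta|l|}.$$
Each $t$-derivative brings down $2l$, and $e^{2tl-2\eta|l|}=e^{\delta((u-1)l-|l|)}$. So Cauchy–Binet gives the determinant as $2^n\cdot2^{n(n-1)}H_n$, that is,
$$Z_n^{6V}=\frac{(w_aw_b)^{n^2}}{\prod_{k<n}k!^2}\,2^{n^2}H_n.$$
In (BL) the nome is $e^{-\pi^2/\delta}=e^{-3\pi s/2}=q^{3/2}$, $\omega=\frac{\pi u}2$, and $\vartheta_4(n\omega)$ lies between positive constants. With $4\eta=2\delta$, and then with (15),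
$$\log\frac{H_n}{\prod_{k<n}k!^2}=n^2\log\frac{\pi\vartheta_1'(0|q^{3/2})}{2\delta\,\vartheta_1(\frac{\pi u}2|q^{3/2})}+O(1),\qquad \log\frac{D_n(u)}{\prod_{k<n}k!^2}=n^2\log\frac{\pi\vartheta_1'(0|q^{3/2})}{2\,\vartheta_1(\frac{\pi u}2|q^{3/2})}+O(n). \tag{16}$$

## 10. From the sum of three rotations to each one

Let $\lambda=x_0+\frac{3\tau}2$ as in (6) and (7).

**Theorem 2.** For fixed $q\in(0,1)$, $x_0\in\mathbb R$, $u\in(0,2)$ we have $\log\tilde Z_n(u;\lambda)=n^2\log\Omega(u)+O(n)$, where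
$$\Omega(u)=\frac{[u][u+1]}{[1]\,[0]'}\cdot\frac{\pi\,\vartheta_1'(0|q^{3/2})}{2\,\vartheta_1(\pi u/2|q^{3/2})}.$$

*Proof.* **Step 1: phases.** We check that (14) is an identity between positive numbers. By (2), $\frac{[nu+\Lambda+m+\rho]}{[\Lambda+m]}=e^{-\pi i(nu+\rho)/3}\kappa_m$, where $\kappa_m$ is a ratio of two values of $\vartheta_4$ on $\mathbb R$. So $R^{-1}\le\kappa_m\le R$ with $R=\vartheta_4(\frac\pi2)/\vartheta_4(0)$. In the same way $\Psi=e^{-\pi i\rho/3}\Psi_0$ with $3/R\le\Psi_0\le3R$. With (7), the left side of (14) has phase $e^{\pi inu/3}e^{-\pi i(nu+\rho)/3}=e^{-\pi i\rho/3}$, and so has the right side. Cancelling the phases and inserting (16),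
$$\sum_{m=0}^2\kappa_m\tilde Z_n(u;\lambda+m)=\exp\big(n^2\log\Omega(u)+O(n)\big). \tag{17}$$

**Step 2: upper bound.** All terms are positive and $\kappa_m\ge R^{-1}$, so $\tilde Z_n(\lambda+m)\le e^{n^2\log\Omega+O(n)}$ for each $m$. Also $\max_m\tilde Z_n(\lambda+m)\ge e^{n^2\log\Omega-O(n)}$.

**Step 3: lower bound for each $m$.** The three partition functions must be compared with one another. By periodicity mod $3$ the moduli of the weights take finitely many values, all positive. Let $c_*\in(0,1]$ be a lower bound for them. Restrict the sum to ASMs with $\epsilon_{11}=1$, respectively $\epsilon_{1n}=1$. The block structures found before (11) and (10) do not depend on the spectral parameters: $2n-1$ vertices are split off, and the remaining block is a system of size $n-1$ with parameter $\lambda$, respectively $\lambda+1$. Hence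
$$\tilde Z_n(\lambda)\ge c_*^{2n-1}\tilde Z_{n-1}(\lambda),\qquad\tilde Z_n(\lambda)\ge c_*^{2n-1}\tilde Z_{n-1}(\lambda+1).$$
Applying these twice, $\tilde Z_n(\lambda+m)\ge c_*^{4n}\tilde Z_{n-2}(\lambda+m+j)$ for $j=0,1,2$ and $n\ge2$. Since $m+j$ runs through all residues mod $3$,
$$\tilde Z_n(\lambda+m)\ge c_*^{4n}\max_{m'}\tilde Z_{n-2}(\lambda+m')\ge e^{(n-2)^2\log\Omega-O(n)}=e^{n^2\log\Omega-O(n)}.\qquad\square$$

**Back to colours.** Put $u=1$. Lemma 2 and Theorem 2 give $\log Z_n^{3C}(p_0^{-3},p_1^{-3},p_2^{-3})=n^2(-\log P+\log\Omega(1))+O(n)$. By Lemma 1 any $t$ with $T>27$ is $t_m=\kappa p_m^{-3}$. Then $Z_n^{3C}$ acquires the factor $\kappa^{(n+1)^2}$, and $\frac13\log(t_0t_1t_2)=\log\kappa-\log P$. So for all $t_i>0$ with $T>27$,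
$$\log Z_n^{3C}(t_0,t_1,t_2)=n^2\Big(\tfrac13\log(t_0t_1t_2)+\log\Omega(1)\Big)+O(n). \tag{18}$$

## 11. Evaluating $\Omega(1)$ as an algebraic function of $C$

It remains to show $\Omega(1)=\frac{(8C+1)^{3/4}}{4C^{2/3}}$ with $C=A^3$ from (5).

**Step 1: only nome $q$.** We remove the nome $Q=q^{3/2}$. We have $[2]=[1]$, $[0]'=\frac\pi3\vartheta_1'$, $\vartheta_1(\frac\pi2|Q)=\vartheta_2(0|Q)$ and $\vartheta_1'=\vartheta_2\vartheta_3\vartheta_4$. Further $\vartheta_3(0|Q)\vartheta_4(0|Q)=\vartheta_4(0|Q^2)^2$: the left side is $\prod(1-Q^{2n})^2(1-Q^{4n-2})^2$ and $\prod(1-Q^{2n})=\prod(1-Q^{4n})(1-Q^{4n-2})$. So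
$$\Omega(1)=\frac{3\,\vartheta_1(\frac\pi3)}{2\,\vartheta_1'}\,\vartheta_4(0|q^3)^2.$$
From the product formulas, with $1+x+x^2=\frac{1-x^3}{1-x}$,
$$\vartheta_1(\tfrac\pi3)=\sqrt3\,q^{1/4}\prod(1-q^{6n}),\qquad\vartheta_1'=2q^{1/4}\prod(1-q^{2n})^3,$$
$$\vartheta_4\,\vartheta_4(\tfrac\pi3)^2=\prod(1-q^{2n})^3(1-q^{6n-3})^2,\qquad\vartheta_4(0|q^3)=\prod(1-q^{6n})(1-q^{6n-3})^2.$$
Hence $\vartheta_4(0|q^3)=\frac2{\sqrt3}\,\vartheta_4\,\vartheta_4(\frac\pi3)^2\,\vartheta_1(\frac\pi3)/\vartheta_1'$. Put $A=\vartheta_4(\frac\pi3)/\vartheta_4$, $B=\vartheta_1(\frac\pi3)/\vartheta_4>0$, $m=\vartheta_2^2\vartheta_3^2/\vartheta_4^4$, so that $\vartheta_1'=m^{1/2}\vartheta_4^3$. Then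
$$\Omega(1)=\frac{2\,\vartheta_1(\frac\pi3)^3\,\vartheta_4^2\,\vartheta_4(\frac\pi3)^4}{(\vartheta_1')^3}=2B^3A^4m^{-3/2}. \tag{19}$$

**Step 2: two relations among $A$, $B$, $m$.** They let us eliminate $B$ and $m$. The duplication formula $\vartheta_4(2z)\vartheta_4^3=\vartheta_4(z)^4-\vartheta_1(z)^4$ at $z=\frac\pi3$, with $\vartheta_4(\frac{2\pi}3)=\vartheta_4(\frac\pi3)$, gives
$$B^4=A^4-A.$$
Let $b_j=\vartheta_j^2/\vartheta_4^2$ for $j=2,3$. Then $m=b_2b_3$, and $b_3^2-b_2^2=1$ because $\vartheta_3^4=\vartheta_2^4+\vartheta_4^4$. From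
$$\vartheta_2(z)^2\vartheta_4^2=\vartheta_4(z)^2\vartheta_2^2-\vartheta_1(z)^2\vartheta_3^2,\qquad\vartheta_3(z)^2\vartheta_4^2=\vartheta_4(z)^2\vartheta_3^2-\vartheta_1(z)^2\vartheta_2^2$$
we get $\vartheta_2(\frac\pi3)^2/\vartheta_4^2=A^2b_2-B^2b_3$ and $\vartheta_3(\frac\pi3)^2/\vartheta_4^2=A^2b_3-B^2b_2$. In $\vartheta_1(2z)\vartheta_2\vartheta_3\vartheta_4=2\vartheta_1(z)\vartheta_2(z)\vartheta_3(z)\vartheta_4(z)$ put $z=\frac\pi3$ and divide by $\vartheta_1(\frac{2\pi}3)=\vartheta_1(\frac\pi3)\ne0$. Squaring the result and dividing by $\vartheta_4^6$,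
$$m=4A^2(A^2b_2-B^2b_3)(A^2b_3-B^2b_2)=4A^2\big[(A^4+B^4)m-A^2B^2(b_2^2+b_3^2)\big].$$
With $A^4+B^4=2A^4-A$ this is
$$m(8A^6-4A^3-1)=4A^4B^2(b_2^2+b_3^2).$$

**Step 3: elimination.** Square the last relation. We have $(b_2^2+b_3^2)^2=(b_3^2-b_2^2)^2+4b_2^2b_3^2=1+4m^2$ and $A^8B^4=A^{12}-A^9=C^3(C-1)$. So
$$m^2\big[(8C^2-4C-1)^2-64C^3(C-1)\big]=16C^3(C-1).$$
The bracket is $64C^4-64C^3+8C+1-64C^4+64C^3=8C+1$, hence $m^2=\dfrac{16C^3(C-1)}{8C+1}$. Finally $B^{12}=(A^4-A)^3=C(C-1)^3$ and $A^{16}=C^{16/3}$, so (19) gives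
$$\Omega(1)^4=\frac{16\,B^{12}A^{16}}{m^6}=\frac{16\,C(C-1)^3\,C^{16/3}(8C+1)^3}{16^3\,C^9(C-1)^3}=\frac{(8C+1)^3}{256\,C^{8/3}},\qquad\Omega(1)=\frac{(8C+1)^{3/4}}{4C^{2/3}}.$$
By (5), $C>1$ is the solution of $(2C+1)^3/C^2=T$. Together with (18) this proves Theorem 1 for $T>27$. The case $T=27$ was settled in Section 2. The conjecture is true. $\blacksquare$

## 12. Colour densities and a singularity of third order

**Corollary 3.** View $f$ as a function of $(\log t_0,\log t_1,\log t_2)$.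

(a) For all $t_i>0$, under the probability measure proportional to $t_0^{\#_0}t_1^{\#_1}t_2^{\#_2}$, the fraction $\#_k/(n+1)^2$ converges in mean, and in probability with deviation probabilities bounded by $e^{-cn^2}$ (for each fixed deviation, with some $c>0$ and $n$ large), to
$$\rho_k=\frac13+\frac{2C+1}{3(8C+1)}\left(1-\frac{3\,t_k^{-1}}{t_0^{-1}+t_1^{-1}+t_2^{-1}}\right).$$

(b) $f$ is real-analytic off the line $t_0=t_1=t_2$. On this line it is $C^2$ but not $C^3$. Near it, with $r=\sqrt{T-27}$,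
$$f=\tfrac13\log(t_0t_1t_2)+\log\tfrac{3\sqrt3}4+\tfrac{r^2}{243}-\tfrac{4r^3}{19683}+O(r^4).$$

Example. For $t=(1,1,2)$, $C=2$, the factor $\frac{2C+1}{3(8C+1)}$ is $\frac5{51}$, and the densities are $\frac{16}{51},\frac{16}{51},\frac{19}{51}$.

*Proof.* Let $F(C)=\frac34\log(8C+1)-\frac23\log C-2\log2$. Then
$$F'(C)=\frac{2C-2}{3C(8C+1)},\qquad\frac{d\log T}{dC}=\frac{2C-2}{C(2C+1)}.$$

**Part (b), expansion.** Off the line, $C>1$ and $dT/dC>0$, so $C$, and hence $f$, is analytic. Near the line put $c=C-1\ge0$. Since $(3+2c)^3-27(1+c)^2=9c^2+8c^3$, we have $T-27=\frac{c^2(8c+9)}{(1+c)^2}$, so $r=\frac{c\sqrt{8c+9}}{1+c}$. This has derivative $3$ at $c=0$, so $c$ is an analytic function of $r$ near $0$. From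
$$F'=\frac{2c}{3(1+c)(9+8c)}=\frac2{27}c-\frac{34}{243}c^2+O(c^3)$$
we get $F=F(1)+\frac{c^2}{27}-\frac{34}{729}c^3+O(c^4)$, with $F(1)=\log\frac{3\sqrt3}4$. Also $r^2=9c^2-10c^3+O(c^4)$, so $c^2=\frac{r^2}9+\frac{10}9c^3+O(c^4)$. The coefficient of $c^3$ becomes $\frac{30-34}{729}=-\frac4{729}$, and $c^3=\frac{r^3}{27}+O(r^4)$. This is the stated expansion.

**Part (b), smoothness.** $F$ is analytic in $r$ near $0$ with no linear term. Separating even and odd powers, with $R=r^2=T-27$,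
$$f-\tfrac13\log(t_0t_1t_2)=G_1(R)+R^{3/2}G_2(R),$$
where $G_1,G_2$ are analytic near $0$ and $G_2(0)=-\frac4{19683}\neq0$. Let $\varepsilon_i$ be $\log t_i$ minus the mean of the three logarithms. Then $T=\big(\sum e^{-\varepsilon_i}\big)^3$, so $R=\frac{27}2\sum\varepsilon_i^2+O(|\varepsilon|^3)$ is analytic, and $|\nabla R|^2=O(|\varepsilon|^2)=O(R)$. Off the line the second derivatives of $R^{3/2}$ are $\frac32R^{1/2}\partial_i\partial_jR+\frac34R^{-1/2}\partial_iR\,\partial_jR=O(R^{1/2})$, and the first derivatives are $O(R)=O(|\varepsilon|^2)$. So on the line the first and second derivatives of $R^{3/2}$ exist and vanish, and the second derivatives are continuous. Thus $R^{3/2}$ and $f$ are $C^2$. Along $\varepsilon=(\theta,-\theta,0)$ we have $R^{3/2}=27^{3/2}|\theta|^3(1+O(\theta))$. If $f$ were $C^3$, then $R^{3/2}G_2(R)$ would have a Taylor polynomial of degree $3$ in $\theta$ with error $o(|\theta|^3)$. This is incompatible with $27^{3/2}G_2(0)|\theta|^3+o(|\theta|^3)$,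 since $G_2(0)\ne0$. So $f$ is not $C^3$.

**Part (a), means.** The functions $g_n=(n+1)^{-2}\log Z_n^{3C}$ are convex in $\log t$ (logarithms of sums of exponentials) and converge to $f$, which is differentiable by (b). Gradients of convex functions that converge pointwise to a differentiable limit converge to the gradient of the limit, and $\partial g_n/\partial\log t_k$ is the mean of $\#_k/(n+1)^2$. So the mean fractions converge to $\nabla f$. For $C>1$, $\frac{dF}{d\log T}=\frac{2C+1}{3(8C+1)}$. With $T=e_2^3/e_3^2$ and $\frac{\partial\log e_2}{\partial\log t_k}=1-\frac{e_3}{t_ke_2}$,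
$$\frac{\partial\log T}{\partial\log t_k}=3\Big(1-\frac{e_3}{t_ke_2}\Big)-2=1-\frac{3t_k^{-1}}{\sum_jt_j^{-1}}.$$
This gives $\partial f/\partial\log t_k=\rho_k$. On the line, $\nabla R=0$, so the gradient is $(\frac13,\frac13,\frac13)$, in agreement with the formula, whose last factor vanishes there.

**Part (a), concentration.** Let $\mathbf e_k$ be the $k$-th unit vector, $\epsilon>0$ and $v>0$. The exponential Chebyshev inequality, with $\mathbb E\,e^{v\#_k}=\exp\{(n+1)^2[g_n(\log t+v\mathbf e_k)-g_n(\log t)]\}$, gives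
$$\mathrm{Prob}\Big(\tfrac{\#_k}{(n+1)^2}\ge\rho_k+\epsilon\Big)\le\exp\Big\{-(n+1)^2\big[v(\rho_k+\epsilon)-g_n(\log t+v\mathbf e_k)+g_n(\log t)\big]\Big\}.$$
As $n\to\infty$ the bracket converges to $v(\rho_k+\epsilon)-f(\log t+v\mathbf e_k)+f(\log t)=v\epsilon+o(v)$ as $v\to0$. This is positive for a small fixed $v>0$, so the probability is at most $e^{-cn^2}$ for large $n$. The lower tail is treated with $v<0$. Since the fractions lie in $[0,1]$, convergence in mean follows. $\square$
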